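\title{Ramsey's theorem for pairs and $\Sigma_1$ induction do not imply $\Sigma_2$ collection over $\mathrm{RCA}^*_0$}

\begin{abstract}
It is known that $\mathrm{RCA}_0+\mathrm{RT}^2_2$ proves the collection scheme $\mathrm{B}\Sigma_2$. We show that this fails if $\mathrm{RCA}_0$ is weakened to $\mathrm{RCA}^*_0+\mathrm{I}\Sigma_1$, where $\Sigma_1$ induction is available only for formulas without set parameters, even if weak K\"onig's lemma and Ramsey's theorem for pairs with any standard number of colors are added. For triples the implication holds, so $\mathrm{RCA}^*_0+\mathrm{RT}^n_k+\mathrm{I}\Sigma_1$ proves $\mathrm{B}\Sigma_2$ exactly when $n\ge 3$. The counterexample is an initial segment of a nonstandard model $N$ of $\mathrm{PA}$, obtained as the supremum of the first $\omega$ terms of a sequence coded in $N$. An initial segment of this form satisfying $\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ exists if and only if the standard system of $N$ is not closed under the Turing jump.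
\end{abstract}

\section{Introduction}

\subsection{The question}

A model of second-order arithmetic is a pair $(M,\mathcal S)$, where $M$ interprets $0,1,+,\cdot,<$ and $\mathcal S$ is a family of subsets of $M$. Inside the model, the first-order universe $M$ is written $\mathbb N$. A formula is $\Delta^0_0$ if it has no set quantifiers and all its number quantifiers are bounded, and it is $\Sigma^0_1$ if it has the form $\exists y\,\delta$ with $\delta$ in $\Delta^0_0$; number and set parameters are allowed. The classes without superscript consist of first-order formulas, with number parameters but no set parameters: $\Delta_0$ is the class of bounded formulas, and $\Sigma_1$, $\Sigma_2$ are the classes of formulas $\exists\bar y\,\delta$ and $\exists\bar y\,\forall\bar w\,\delta$ with $\delta$ in $\Delta_0$.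

The theory $\mathrm{RCA}^*_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Delta^0_0$ formulas, the axiom $\exp$ stating that $2^x$ exists for every $x$ (the relation $y=2^x$ is $\Delta_0$), and $\Delta^0_1$ comprehension: if $\varphi,\psi$ are $\Sigma^0_1$ and $\forall x\,(\varphi(x)\leftrightarrow\neg\psi(x))$, then $\{x:\varphi(x)\}$ is a set. It is obtained from $\mathrm{RCA}_0$ by replacing $\Sigma^0_1$ induction with $\Delta^0_0$ induction and adding $\exp$.

A set $X\subseteq\mathbb N$ is \emph{infinite} if it is unbounded, that is, $\forall x\,\exists y>x\,(y\in X)$. This does not mean ``has arbitrarily large finite subsets'' or ``has the same cardinality as $\mathbb N$''; without $\Sigma^0_1$ induction these notions may differ (see Remark~\ref{rem:sparse}). For standard $n\ge1$ and $k$, the statement $\mathrm{RT}^n_k$ says that for every coloring $c:[\mathbb N]^n\to\{0,\dots,k-1\}$ there is an infinite set $H$ such that $c$ is constant on $[H]^n$; such an $H$ is called \emph{homogeneous}. The statement $\mathrm{WKL}$ says that every infinite binary tree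 has an infinite path.

Two first-order schemes are compared. The scheme $\mathrm{I}\Sigma_1$ is induction for $\Sigma_1$ formulas: no $\Sigma_1$-definable class other than $\mathbb N$ contains $0$ and is closed under successor. The scheme $\mathrm{B}\Sigma_2$ consists of the statements
\[
\forall x<u\,\exists z\,\varphi(x,z)\ \to\ \exists v\,\forall x<u\,\exists z<v\,\varphi(x,z)
\]
for $\Sigma_2$ formulas $\varphi$: a $\Sigma_2$ requirement cannot force the numbers below $u$ to have witnesses that are cofinal in $\mathbb N$.

It is known that $\mathrm{RCA}_0+\mathrm{RT}^2_2$ proves $\mathrm{B}\Sigma_2$. The base theory contributes $\Sigma^0_1$ induction, of which $\mathrm{I}\Sigma_1$ is the part that mentions no sets. The following question comes from the paper \cite{KKY} of Ko{\l}odziejczyk, Kowalik and Yokoyama.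

\begin{quote}
\emph{Does $\mathrm{RCA}^*_0+\mathrm{RT}^2_2+\mathrm{I}\Sigma_1$ imply $\mathrm{B}\Sigma_2$?}
\end{quote}

One might guess that it does. An instance of $\mathrm{B}\Sigma_2$ is given by a $\Delta_0$ matrix with number parameters, a coloring built from this matrix involves no set parameter, and $\mathrm{I}\Sigma_1$ supplies induction for such objects. For triples this works: in Proposition~\ref{prop:triples}, $\mathrm{I}\Sigma_1$ is used once, to exclude one of two colors, and the homogeneous set does the rest. The reason for doubt is that the homogeneous set $H$ is itself a set parameter. In $\mathrm{RCA}_0$, $\Sigma^0_1$ induction with parameter $H$ shows that an unbounded $H$ has an $i$-th element for every $i$. In $\mathrm{RCA}^*_0+\mathrm{I}\Sigma_1$ the set $H$ may have an $i$-th element only for standard $i$.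

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:A}
$\mathrm{RCA}^*_0+\mathrm{WKL}+\{\mathrm{RT}^2_k:k\in\omega\}+\mathrm{I}\Sigma_1$ does not prove $\mathrm{B}\Sigma_2$. In particular, $\mathrm{RCA}^*_0+\mathrm{RT}^2_2+\mathrm{I}\Sigma_1$ does not prove $\mathrm{B}\Sigma_2$.
\end{theorem}

The exponent $2$ cannot be raised.

\begin{theorem}\label{thm:B}
For standard $n\ge1$ and $k\ge2$, the theory $\mathrm{RCA}^*_0+\mathrm{RT}^n_k+\mathrm{I}\Sigma_1$ proves $\mathrm{B}\Sigma_2$ if and only if $n\ge3$.
\end{theorem}

The direction for $n\ge3$ is known and due to Ko{\l}odziejczyk, Kowalik and Yokoyama; we include a short proof. The third theorem describes the models of $\mathrm{PA}$ in which our counterexample can be found. The \emph{standard system} $\mathrm{SSy}(N)$ is the family of subsets of $\omega$ coded in $N$, and $\sup_{i\in\omega}a_i=\{x\in N:x\le a_i\text{ for some }i\in\omega\}$; see Section~\ref{sec:cuts}.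

\begin{theorem}\label{thm:C}
For a nonstandard $N\models\mathrm{PA}$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathrm{SSy}(N)$ is not closed under the Turing jump.
\item[(2)] $N$ has a proper initial segment $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ such that $M=\sup_{i\in\omega}a_i$ for some strictly increasing sequence $(a_i)_{i\le e}$ coded in $N$ with $e$ nonstandard.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} separates the combinatorics from the arithmetic. If $M=\sup_{i\in\omega}a_i$ is equipped with the sets coded in $N$, then Ramsey's theorem in $M$ reduces to Ramsey's theorem in $\mathrm{SSy}(N)$, by coloring indices $i$ instead of elements $a_i$ (Section~\ref{sec:cuts}). Cone avoidance gives a standard system that satisfies $\mathrm{RT}^2_2$ and omits the halting problem (Section~\ref{sec:proofs}). What remains is the implication from (1) to (2) in Theorem~\ref{thm:C}. Section~\ref{sec:triples} shows why (1) is necessary, Section~\ref{sec:idea} finds the obstacles and the plan, and Sections~\ref{sec:construction} and~\ref{sec:cut}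 carry out the construction.

\section{Cuts and coded sets}\label{sec:cuts}

\subsection{Conventions}

The metatheory is ordinary mathematics, and $\omega$ is the set of standard numbers. For numbers $u,v$, the $\Delta_0$ relation $u\in v$ says that the $u$-th binary digit of $v$ is $1$; then $u<2^u\le v$. The Cantor pairing $\langle x,y\rangle=\frac12(x+y)(x+y+1)+x$ is a bijection, increasing in each argument, with $x,y\le\langle x,y\rangle$; the components $(q)_0,(q)_1$ of $q$ are $\Delta_0$-definable. We put $\langle x,y,z\rangle=\langle x,\langle y,z\rangle\rangle$, and so on. The remainder of $z$ on division by $t$ is $\operatorname{rem}(z,t)$.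

Pairing contracts like quantifiers and parameters. So a $\Sigma_1$ formula may be taken in the form $\exists w\,\delta(p,w,c)$ with one parameter $c$. Also, a model of $\Delta_0$ induction satisfies $\mathrm{B}\Sigma_2$ as soon as
\begin{equation}\label{eq:BPi}
\forall p<u\,\exists v\,\forall w\,\theta(\langle p,v\rangle,w)\ \to\ \exists t\,\forall p<u\,\exists v<t\,\forall w\,\theta(\langle p,v\rangle,w)
\end{equation}
holds for all $\Delta_0$ formulas $\theta$ with number parameters: in $\forall p<u\,\exists z\,\exists y\,\forall w\,\delta$ put $v=\langle z,y\rangle$, and a bound on $v$ bounds $z$.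

Throughout, $N$ is a nonstandard model of $\mathrm{PA}$. Every bounded subset $S$ of $N$ that is definable with parameters has a code, an element $v$ with $S=\{u:u\in v\}$; such sets are called \emph{$N$-finite}. A sequence $(a_i)_{i\le e}$ is \emph{coded} if $\{\langle i,a_i\rangle:i\le e\}$ is $N$-finite. A \emph{cut} is a nonempty initial segment closed under successor, and it is \emph{proper} if it is not $N$. For a proper cut $M$ let
\[
\mathrm{Cod}(N/M)=\{S\cap M: S\text{ is $N$-finite}\},\qquad \mathrm{SSy}(N)=\mathrm{Cod}(N/\omega).
\]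
By induction in $N$, a proper cut is not definable; so a definable set that includes a proper cut has an element above it (\emph{overspill}). If $(a_i)_{i\le e}$ is coded and strictly increasing and $e$ is nonstandard, then $M=\sup_{i\in\omega}a_i$ is a proper cut, and for $i\le e$ we have $a_i\in M$ if and only if $i\in\omega$.

If a cut $M$ is closed under $+$ and $\cdot$, then $\Delta^0_0$ formulas are \emph{absolute}: for $\bar x\in M$, $N$-finite sets $S_i$ and $X_i=S_i\cap M$, we have $(M,\bar X)\models\delta(\bar x,\bar X)$ if and only if $N\models\delta(\bar x,\bar S)$, because terms take values in $M$ and bounded quantifiers range over the same elements in both structures.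

For $Z\subseteq\omega$, $\Phi^Z_e$ is the partial function computed by the $e$-th oracle program with oracle $Z$, and the \emph{jump} of $Z$ is $Z'=\{e:\Phi_e^Z(e)\text{ halts}\}$. A \emph{Turing ideal} is a nonempty family of subsets of $\omega$ closed under Turing reducibility $\le_T$ and the join $\oplus$. A \emph{Scott set} is a Turing ideal $\mathcal X$ in which every infinite binary tree has a path. The scheme $\mathrm{B}\Sigma^0_1$ is collection for $\Sigma^0_1$ formulas. The theory $\mathrm{ACA}_0$ adds to $\mathrm{RCA}_0$ comprehension for all formulas without set quantifiers; if a Turing ideal $\mathcal X$ is closed under the jump then $(\omega,\mathcal X)\models\mathrm{ACA}_0$, since a set arithmetical in $Z$ is computable from a finite iterate of the jump of $Z$. We use five facts.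

\begin{enumerate}
\item[(F1)] (Scott \cite{Scott}; see \cite[Ch.~13]{Kaye}.) $\mathrm{SSy}(N)$ is a Scott set, and every countable Scott set is $\mathrm{SSy}(N)$ for some countable nonstandard $N\models\mathrm{PA}$.
\item[(F2)] (Seetapun; \cite{SS}, relativized.) If $C\not\le_TZ$, then every $Z$-computable $c:[\omega]^2\to2$ has an infinite homogeneous set $H$ with $C\not\le_TZ\oplus H$.
\item[(F3)] (\cite[Theorem~2.5]{JS}, relativized.) If $C\not\le_TZ$, then every infinite $Z$-computable binary tree has a path $P$ with $C\not\le_TZ\oplus P$.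
\item[(F4)] (\cite{SiSm}.) $\mathrm{RCA}^*_0\vdash\mathrm{B}\Sigma^0_1$.
\item[(F5)] (\cite[III.7]{Simpson}.) $\mathrm{ACA}_0\vdash\mathrm{RT}^3_2$.
\end{enumerate}
Facts (F4) and (F5) are used only in Section~\ref{sec:triples} and are not needed for Theorem~\ref{thm:A}.

\subsection{The second-order model on a cut}

\begin{lemma}\label{lem:cod}
Let $M$ be a proper cut of $N$ closed under $x\mapsto2^x$. Then $(M,\mathrm{Cod}(N/M))\models\mathrm{RCA}^*_0+\mathrm{WKL}$.
\end{lemma}

\begin{proof}
Since $2x\le2^x$ and $x^2\le2^{2x}$, the cut $M$ is closed under $+$ and $\cdot$, so the basic axioms hold, and $\exp$ holds by absoluteness of $y=2^x$. If a $\Delta^0_0$ formula $\delta(x)$ fails at some $u\in M$, then by absoluteness and induction in $N$ it fails at a least $x\le u$; this gives $\Delta^0_0$ induction.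

\emph{$\Delta^0_1$ comprehension.} Let $\delta,\delta'$ be $\Delta^0_0$ and suppose that for each $x\in M$ exactly one of $\exists y\in M\,\delta(x,y)$ and $\exists y'\in M\,\delta'(x,y')$ holds. Interpret $\delta,\delta'$ in $N$ using codes for the set parameters. Above $M$ both formulas may acquire witnesses, so we compare which comes first. Fix $d\in N\setminus M$ and let
\[
S=\{x<d:\exists y<d\,(\delta(x,y)\wedge\forall y'\le y\,\neg\delta'(x,y'))\}.
\]
Let $x\in M$. If $\delta(x,y)$ with $y\in M$, then no $y'\in M$ satisfies $\delta'(x,y')$, so $x\in S$. Conversely, let $x\in S$ be witnessed by $y$, and suppose that no element of $M$ is a witness for $\delta(x,\cdot)$. Then $\delta'(x,y')$ for some $y'\in M$, so $y<y'$, so $y\in M$ and $\delta(x,y)$, a contradiction. Thus $S\cap M$ is the required set.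

\emph{$\mathrm{WKL}$.} Code a binary string $\sigma$ by the number with binary expansion $1\sigma$, so that strings of length at most $l$ have codes below $2^{l+1}$. Let $T=S\cap M$ be a tree unbounded in $M$, with $S$ $N$-finite. If $T$ had no string of some length $l\in M$, all its strings would be shorter than $l$ and $T$ would be bounded by $2^l\in M$. So the definable set of those $l\in N$ for which some string of length $l$ has all its initial segments in $S$ includes $M$. By overspill it contains some $l\notin M$, witnessed by a string $\sigma$. For $j\in M$ the initial segment of $\sigma$ of length $j$ lies in $S$ and has code below $2^{j+1}\in M$, so it lies in $T$. Hence $\{i<l:\sigma(i)=1\}\cap M\in\mathrm{Cod}(N/M)$ is a path of $T$.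
\end{proof}

\begin{lemma}\label{lem:ramsey}
Let $(a_i)_{i\le e}$ be coded in $N$ and strictly increasing, with $e$ nonstandard, and let $M=\sup_{i\in\omega}a_i$ be closed under $x\mapsto2^x$. If $(\omega,\mathrm{SSy}(N))\models\mathrm{RT}^n_k$, then $(M,\mathrm{Cod}(N/M))\models\mathrm{RT}^n_k$.
\end{lemma}

\begin{proof}
Let $c\in\mathrm{Cod}(N/M)$ be a $k$-coloring of $[M]^n$, with graph $S\cap M$ for an $N$-finite $S$. The set
\[
S'=\{\langle i_1,\dots,i_n,j\rangle: i_1<\dots<i_n\le e,\ j<k,\ \langle a_{i_1},\dots,a_{i_n},j\rangle\in S\}
\]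
is $N$-finite, and $S'\cap\omega$ is the graph of the coloring $c'(i_1,\dots,i_n)=c(a_{i_1},\dots,a_{i_n})$ of $[\omega]^n$. So $c'\in\mathrm{SSy}(N)$. Let $H=U\cap\omega$ be infinite and homogeneous for $c'$, with $U$ $N$-finite. Then $\{a_i:i\in U,\ i\le e\}\cap M=\{a_i:i\in H\}$ belongs to $\mathrm{Cod}(N/M)$, is homogeneous for $c$, and is unbounded in $M$.
\end{proof}

\begin{remark}\label{rem:sparse}
Suppose $M\ne\omega$ in Lemma~\ref{lem:ramsey}. The set $E=\{\langle i,a_i\rangle:i\le e\}\cap M=\{\langle i,a_i\rangle:i\in\omega\}$ is in the model, and the $\Sigma^0_1$ formula $\exists y\,(\langle i,y\rangle\in E)$ defines $\omega$. So $\Sigma^0_1$ induction fails, as it must in any model of $\mathrm{RCA}^*_0+\mathrm{RT}^2_2+\neg\mathrm{B}\Sigma_2$ by the theorem over $\mathrm{RCA}_0$. The set $E$ is unbounded in $M$, yet its bounded subsets have standard size. The homogeneous sets found in the proof are equally sparse.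
\end{remark}

\section{Triples and the jump}\label{sec:triples}

With three arguments $x<y<z$, a coloring can ask whether a search for counterexamples $w$ to $\forall w\,\theta(q,w)$, for all $q<x$ at once, makes progress between $y$ and $z$. A homogeneous set then tells how long one has to search.

\begin{proposition}\label{prop:triples}
$\mathrm{RCA}^*_0+\mathrm{RT}^3_2+\mathrm{I}\Sigma_1\vdash\mathrm{B}\Sigma_2$.
\end{proposition}

\begin{proof}
Work in a model $(M,\mathcal S)$, let $\theta$ be $\Delta_0$, and assume the hypothesis of \eqref{eq:BPi}. For $x<y<z$ let $c(x,y,z)=0$ if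
\[
\forall q<x\,[\exists w\le y\,\neg\theta(q,w)\leftrightarrow\exists w\le z\,\neg\theta(q,w)],
\]
and $c(x,y,z)=1$ otherwise. The definition is $\Delta_0$, so $c\in\mathcal S$. Let $H\in\mathcal S$ be unbounded and homogeneous.

\emph{The color is not $1$.} This is where $\mathrm{I}\Sigma_1$ is used. Fix $x\in H$. We claim that there is $s$ such that every $q<x$ with $\exists w\,\neg\theta(q,w)$ has such a $w\le s$. Let $P(\sigma)$ be the $\Sigma_1$ formula $\exists s\,\forall q<x\,(q\in\sigma\to\exists w\le s\,\neg\theta(q,w))$. The $\Sigma_1$ formula $\exists\sigma\,(t\le\sigma<2^x\wedge P(\sigma))$ holds for $t=0$ and fails for $t=2^x$, so it holds for some $t$ and fails for $t+1$; this $t$ is the largest $\sigma<2^x$ with $P(\sigma)$. If some $q<x$ with $\exists w\,\neg\theta(q,w)$ were not in $\sigma$, then $\sigma+2^q<2^x$ would satisfy $P$. So a number $s$ witnessing $P(\sigma)$ proves the claim. For $y<z$ in $H$ above $\max(s,x)$ we get $c(x,y,z)=0$.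

\emph{The color is $0$.} Let $q<x<y$ with $x,y\in H$. If $\neg\theta(q,w)$ for some $w$, take $z\in H$ above $y$ and $w$; since $c(x,y,z)=0$, there is such a $w\le y$. As $H$ is unbounded,
\[
\forall w\,\theta(q,w)\iff\exists x,y\in H\,(q<x<y\wedge\forall w\le y\,\theta(q,w)).
\]
The right side is a $\Sigma^0_1$ formula $\psi(q)$, and $\forall p<u\,\exists v\,\psi(\langle p,v\rangle)$ holds. By (F4) the witnesses $v$ can be bounded, which is the conclusion of \eqref{eq:BPi}.
\end{proof}

\begin{corollary}\label{cor:jump}
Suppose $\mathrm{SSy}(N)$ is closed under the jump, $(a_i)_{i\le e}$ is coded in $N$ and strictly increasing with $e$ nonstandard, and $M=\sup_{i\in\omega}a_i$ satisfies $\mathrm{I}\Sigma_1$. Then $M\models\mathrm{B}\Sigma_2$.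
\end{corollary}

\begin{proof}
By (F1), $\mathrm{SSy}(N)$ is a Turing ideal, so $(\omega,\mathrm{SSy}(N))\models\mathrm{ACA}_0$, and $\mathrm{RT}^3_2$ holds there by (F5). Since $\mathrm{I}\Sigma_1$ proves $\exp$ and $y=2^x$ is absolute, $M$ is closed under the exponential function of $N$. By Lemmas~\ref{lem:cod} and~\ref{lem:ramsey}, $(M,\mathrm{Cod}(N/M))\models\mathrm{RCA}^*_0+\mathrm{RT}^3_2$, and Proposition~\ref{prop:triples} applies.
\end{proof}

So any construction of a cut as in Theorem~\ref{thm:C}(2) must use a set in $\mathrm{SSy}(N)$ whose jump is missing.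

\section{What the cut must look like}\label{sec:idea}

We look for $M=\sup_{i\in\omega}a_i$ satisfying $\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$. The two simplest attempts fail in opposite ways.

\begin{example}\label{ex:tower}
Let $a_0,e$ be nonstandard and $a_{i+1}=2^{a_i}$ for $i<e$. Then $M$ is closed under $x\mapsto 2^x$, but $M$ can compute the sequence itself. The $\Sigma_1$ formula ``some $v$ codes a sequence $(y_j)_{j\le i}$ with $y_0=a_0$ and $y_{j+1}=2^{y_j}$'' holds in $M$ for standard $i$, with $v<2^{\langle i,a_i\rangle+1}$. It fails for nonstandard $i\in M$, since $v$ would exceed $a_j$ for some nonstandard $j\le\min(i,e)$. So $\omega$ is $\Sigma_1$-definable in $M$ and $\mathrm{I}\Sigma_1$ fails.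
\end{example}

To obtain $\mathrm{I}\Sigma_1$, the cut must be placed where no $\Sigma_1$ search with small parameters terminates. Let $\mathrm{Sat}(d,p,w)$ be the $\Delta_0$ satisfaction predicate of $\mathrm{PA}$: for each $\Delta_0$ formula $\delta_0(p,w)$ there is a standard $d$, a \emph{code} of $\delta_0$, with $\mathrm{PA}\vdash\forall p,w\,(\mathrm{Sat}(d,p,w)\leftrightarrow\delta_0(p,w))$. In $N$, for $q=\langle d,p\rangle$ let $w(q)$ be the least $w$ with $\mathrm{Sat}(d,p,w)$, if there is one, and let
\[
W(a)=\{w(q):q<a,\ w(q)\text{ is defined}\}.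
\]
This set of least witnesses is $N$-finite and has at most $a$ elements. A \emph{window for $a$} is an interval $[L,R)$ of $N$ disjoint from $W(a)$, and a cut $M$ \emph{ends in} $[L,R)$ if $L\in M$ and $R\notin M$. If $M$ ends in a window $[L,R)$ for $a$, then $W(a)\cap M\subseteq[0,L)$.

\begin{lemma}\label{lem:window}
Let $M$ be a proper cut closed under $x\mapsto2^x$. Suppose that for cofinally many $a\in M$ there is $L\in M$ with $W(a)\cap M\subseteq[0,L)$. Then $M\models\mathrm{I}\Sigma_1$.
\end{lemma}

\begin{proof}
Let $\varphi(p)$ be $\exists w\,\delta(p,w,c)$ with $\delta$ in $\Delta_0$ and $c\in M$, and suppose $M\models\neg\varphi(u)$. Let $d$ be a code of $\delta((y)_0,w,(y)_1)$. Choose $a,L$ as in the hypothesis with $a>\langle d,u,c\rangle$. If $p\le u$ and $M\models\varphi(p)$, then the least witness in $N$ lies in $M$ and equals $w(\langle d,p,c\rangle)\in W(a)$, so it is below $L$. Hence for $p\le u$, $M\models\varphi(p)$ if and only if $N\models\exists w<L\,\delta(p,w,c)$. The set $\{p\le u:M\models\neg\varphi(p)\}$ is therefore $N$-finite and nonempty, and it has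 a least element $p_0$. Either $p_0=0$ and $\varphi(0)$ fails in $M$, or $\varphi(p_0-1)\to\varphi(p_0)$ fails in $M$.
\end{proof}

The second attempt is a recursion in $N$ that chooses nested windows: once $a_m$ is known, pick a window $[L_m,R_m)$ for $a_m$ inside the previous one and keep all later terms in it. This gives $\mathrm{I}\Sigma_1$, but it gives too much.

\begin{proposition}\label{prop:coded}
Let $(a_i)_{i\le e}$ and $(L_i)_{i\le e}$ be coded in $N$, with $e$ nonstandard and $(a_i)$ strictly increasing, and let $M=\sup_{i\in\omega}a_i$ be closed under $x\mapsto2^x$. If $L_i\in M$ and $W(a_i)\cap M\subseteq[0,L_i)$ for all $i\in\omega$, then $M\models\mathrm{B}\Sigma_2$.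
\end{proposition}

\begin{proof}
Suppose $M\models\forall p<u\,\exists v\,\forall w\,\theta(\langle p,v\rangle,w,c)$ with $u\ge1$, and let $d$ be a code of $\neg\theta((y)_0,w,(y)_1)$. Put $q(p,v)=\langle d,\langle p,v\rangle,c\rangle\ge v$. For $p<u$ let $i(p)$ be the least $i\le e$ such that, in $N$, some $v$ satisfies $q(p,v)<a_i$ and $\forall w<L_i\,\theta(\langle p,v\rangle,w,c)$. A witness $v\in M$ for $p$ satisfies this for every standard $i$ with $q(p,v)<a_i$, so $i(p)$ is standard. The function $p\mapsto i(p)$ is definable in $N$, so it attains a maximum $i^*$ on $[0,u)$, and $i^*$ is standard. Let $p<u$, $i=i(p)$, and let $v$ be as in the definition of $i(p)$. Then $v<a_{i^*}$. If $\neg\theta(\langle p,v\rangle,w,c)$ held for some $w\in M$, the least such $w$ would lie in $W(a_i)\cap M$, hence below $L_i$, which is excluded. So \eqref{eq:BPi} holds with $t=a_{i^*}$.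
\end{proof}

Hence the windows must exist, but the sequence of their left ends must not be coded. We let the windows move. At stage $k$ of a recursion in $N$ there is a current window $V^k_m$ for $a_m$, for each \emph{level} $m<k$. A definable function $\kappa$ that maps $\omega$ injectively to $\omega$ gives the orders: at stage $k$ the levels above $\kappa(k-1)$ are chosen anew. Each standard level moves at only finitely many standard stages, so $M$ ends in the final window. If the range of $\kappa$ on $\omega$ is not in $\mathrm{SSy}(N)$, then $N$ has no means to tell from which stage on a window is final.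

We also need a $\Sigma_2$ formula $\chi(x,z)$ for which collection fails below a nonstandard number $b\in M$. It has two tasks.

\begin{enumerate}
\item[(T1)] For standard $x$, the witnesses must be cofinal in $M$. Let $G_0,G_1,\dots,G_b$ be functions of decreasing growth rate. We arrange that $M$ ends in an interval $[G_m(z_m),G_m(z_m+1))$ for standard $m$, and is closed under $G_m$ for nonstandard $m$. Then $M$ defines $z_m$ by the $\Sigma_2$ condition ``$G_m(z)$ exists and $G_m(z+1)$ does not'', which has a solution only for standard $m$.
\item[(T2)] Nonstandard $x\le b$ must have witnesses too, or the hypothesis of collection fails; but these must be useless to standard $x$. So $M$ needs a $\Sigma_2$ certificate that $x$ is nonstandard. We look for nonstandard numbers $r_m\le b$ $(m\in\omega)$ such that every nonstandard $x\le b$ is above some $r_m$, and we write $r_m$ into $z_m$ as its remainder modulo $b+1$. The certificate is a pair $m,z_m$ with $\operatorname{rem}(z_m,b+1)\le x$.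
\end{enumerate}

The function $\kappa$ also supplies $r_m$. Each window at level $m$ carries an \emph{expiry date}, the next $y$ with $\kappa(y)<m$. The final window is the one whose expiry date is nonstandard, and the missing jump will force these dates to come arbitrarily close to $\omega$ from above.

\section{The construction}\label{sec:construction}

\begin{proposition}\label{prop:main}
Let $N\models\mathrm{PA}$ be nonstandard, $X\in\mathrm{SSy}(N)$ and $X'\notin\mathrm{SSy}(N)$. Then there are a nonstandard $b$ and a strictly increasing sequence $(a_k)_{k\le b}$ coded in $N$ such that $M=\sup_{k\in\omega}a_k$ is a proper initial segment closed under $x\mapsto2^x$, $M\models\mathrm{I}\Sigma_1$ and $M\not\models\mathrm{B}\Sigma_2$.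
\end{proposition}

The proof occupies this section and the next. Fix $N$, $X$ and any nonstandard $b\in N$.

\subsection{The function $\kappa$ and expiry dates}

Let $\xi\in N$ satisfy $X=\{u\in\omega:u\in\xi\}$. Define in $N$: $\kappa(s)=2e$ if $s=\langle e,t\rangle$ and the $e$-th oracle program with oracle $\{u:u\in\xi\}$ halts on input $e$ after exactly $t$ steps, and $\kappa(s)=2s+1$ otherwise.

\begin{lemma}\label{lem:kappa}
\begin{enumerate}
\item[(a)] $\kappa$ maps $\omega$ injectively into $\omega$.
\item[(b)] For every nonstandard $x$ there is a nonstandard $y<x$ with $\kappa(y)\in\omega$.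
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A computation of standard length on a standard input asks only standard queries, so on standard $s$ the value $\kappa(s)$ is the one defined from $X$ in the real world, and it is standard. The value $2s+1$ determines $s$, and the value $2e$ determines $s=\langle e,t\rangle$ because the halting time $t$ is unique.

(b) Let $K$ be the range of $\kappa$ on $\omega$. Then $2e\in K$ if and only if $e\in X'$, so $X'\le_TK$, and $K\notin\mathrm{SSy}(N)$ because $\mathrm{SSy}(N)$ is a Turing ideal. If (b) fails for $x$, then for $n\in\omega$ we have $n\in K$ if and only if $N\models\exists y<x\,(\kappa(y)=n)$. So $K$ is the trace on $\omega$ of the $N$-finite set $\{\kappa(y):y<x\}$, a contradiction.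
\end{proof}

Part (b) is the only consequence of $X'\notin\mathrm{SSy}(N)$ that we use. For $m,k\le b$, the \emph{expiry date} is
\[
r_{m,k}=\min\bigl(\{y:k\le y<b,\ \kappa(y)<m\}\cup\{b\}\bigr).
\]
The sets defining $r_{m,k-1}$ and $r_{m,k}$ differ at most in $k-1$, so for $1\le k\le b$,
\begin{equation}\label{eq:r}
\kappa(k-1)\ge m\ \text{ implies }\ r_{m,k}=r_{m,k-1}.
\end{equation}

\subsection{Ackermann scales}

For (T1) we need functions such that each interval $[G_m(z),G_m(z+1))$ splits into very many intervals $[G_{m+1}(y),G_{m+1}(y+1))$, and whose convergence $M$ can express uniformly in $m$. The Ackermann function does both. Let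
\[
A_0(x)=x+1,\qquad A_{\beta+1}(0)=A_\beta(1),\qquad A_{\beta+1}(x+1)=A_\beta(A_{\beta+1}(x)).
\]
$\mathrm{PA}$ proves that $A$ is total as a function of $\beta$ and $x$, by induction on $\beta$. It also proves
\[
x<A_\beta(x)<A_\beta(x+1),\qquad A_\beta(x)\le A_{\beta+1}(x).
\]
Indeed, the first chain holds for $\beta=0$; if $A_\beta(y)>y$ for all $y$, then $A_{\beta+1}(0)>1$ and $A_{\beta+1}(x+1)>A_{\beta+1}(x)$, so $A_{\beta+1}(x)>x$. For the second inequality, $A_{\beta+1}(0)=A_\beta(1)>A_\beta(0)$ and $A_{\beta+1}(x+1)=A_\beta(A_{\beta+1}(x))\ge A_\beta(x+1)$. Induction on $x$ gives $A_1(x)=x+2$, $A_2(x)=2x+3$ and $A_3(x)=2^{x+3}-3\ge2^x$.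

\begin{example}\label{ex:scale}
We have $A_3(0)=5$, $A_3(1)=13$, $A_3(2)=29$. The recursion gives $[A_3(1),A_3(2))=[A_2(5),A_2(13))$, so this interval splits into the eight pieces $[A_2(y),A_2(y+1))=[2y+3,2y+5)$ for $5\le y<13$. Group them into four blocks of two pieces. Three points cannot meet all four blocks, so for any three points there is $c$ with $5\le c$ and $c+2\le13$ such that $[A_2(c),A_2(c+2))$ avoids them. For the points $14,20,24$ the least such $c$ is $6$ (Figure~\ref{fig:window}). Each of the two pieces of the resulting interval $[15,19)$ can be split again, with $A_2,A_1$ in the roles of $A_3,A_2$.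
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.62cm,y=1cm]
\draw (13,0)--(29,0);
\foreach \x in {13,15,...,29}{\draw (\x,-0.1)--(\x,0.1); \node[below] at (\x,-0.1) {\small $\x$};}
\foreach \x in {14,20,24}{\fill (\x,0) circle (2pt);}
\draw[line width=2pt] (15,0.4)--(19,0.4);
\node[above] at (17,0.4) {\small $[A_2(6),A_2(8))$};
\draw[|-|] (13,1.25)--(29,1.25);
\node[above] at (21,1.25) {\small $[A_3(1),A_3(2))$};
\end{tikzpicture}
\caption{One level of the construction in miniature. The interval $[A_3(1),A_3(2))=[13,29)$ of the coarse scale is cut by the values $A_2(y)=2y+3$ of the finer scale into eight pieces. The thick segment is the first run of two consecutive pieces that avoids the marked points $14,20,24$.}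
\label{fig:window}
\end{figure}

The level of $A$ drops by one with each subdivision, so we start at a nonstandard level. Put $G_m=A_{b+3-m}$ for $0\le m\le b$. Each $G_m$ is strictly increasing, $G_m(x)\ge2^x$, $G_{m'}(x)\le G_m(x)$ for $m\le m'\le b$, and
\begin{equation}\label{eq:G}
G_m(x+1)=G_{m+1}(G_m(x))\qquad(m<b).
\end{equation}

To express convergence, call $v$ a \emph{computation} if every $\langle\beta',x',w\rangle\in v$ satisfies one of:
\begin{itemize}
\item $\beta'=0$ and $w=x'+1$;
\item $\beta'>0$, $x'=0$ and $\langle\beta'-1,1,w\rangle\in v$;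
\item $\beta',x'>0$, and $\langle\beta',x'-1,w'\rangle\in v$, $\langle\beta'-1,w',w\rangle\in v$ for some $w'$.
\end{itemize}
Let $\delta_A(\beta,x,v)$ say that $v$ is a computation and $\langle\beta,x,w\rangle\in v$ for some $w$. All quantifiers can be bounded by $v$, so $\delta_A$ is $\Delta_0$. Write $A_\beta(x){\downarrow}$ for $\exists v\,\delta_A(\beta,x,v)$.

\begin{lemma}\label{lem:conv}
Let $M$ be a cut of $N$ closed under $x\mapsto2^x$, and $\beta,x\in M$. Then $M\models A_\beta(x){\downarrow}$ if and only if $A_\beta(x)$, computed in $N$, belongs to $M$.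
\end{lemma}

\begin{proof}
Let $v\in M$ satisfy $\delta_A(\beta,x,v)$. By induction in $N$ on $\beta'$, and within it on $x'$, every $\langle\beta',x',w\rangle\in v$ has $w=A_{\beta'}(x')$: the three clauses are the three defining equations. So $A_\beta(x)<v$.

Conversely, let $Y=\max(\beta,1,A_\beta(x))\in M$, and let $v$ code the set of all $\langle\beta',x',w\rangle$ with $\beta',x',w\le Y$ and $w=A_{\beta'}(x')$. The first clause is immediate, the second needs $1\le Y$, and in the third we take $w'=A_{\beta'}(x'-1)$, which satisfies $w'<A_{\beta'-1}(w')=w\le Y$. So $v$ is a computation. It contains $\langle\beta,x,A_\beta(x)\rangle$ because $x<A_\beta(x)\le Y$, and $v<2^{\langle Y,Y,Y\rangle+1}\in M$.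
\end{proof}

\subsection{The recursion}

The window at level $m$ will be a run of $Q$ consecutive pieces of the scale $G_{m+1}$ inside one piece $[G_m(z),G_m(z+1))$ of the scale $G_m$. Level $m+1$ lives inside this run and moves to the right whenever it is renewed. It is renewed at most $b$ times, and each move costs at most $b+3$ pieces: three to get past the exponential of the previous term of the sequence, and $b$ to reach the prescribed remainder. So we put
\[
Q=b(b+3),\qquad a_0=Q.
\]

Work in $N$. At stage $k=1,\dots,b$ we define, for each level $m<k$, numbers $z^k_m$ and $c^k_m$ and the interval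
\[
V^k_m=[\,G_{m+1}(c^k_m),\,G_{m+1}(c^k_m+Q)\,),
\]
and then $a_k$. Level $m$ is \emph{kept} at stage $k$ if $m<k-1$ and $m\le\kappa(k-1)$; in this case $z^k_m=z^{k-1}_m$ and $c^k_m=c^{k-1}_m$. The other levels $m<k$ are \emph{renewed}, in increasing order of $m$, as follows.
\begin{enumerate}
\item[(R1)] $z^k_m$ is the least $z\ge1$ with $z\equiv r_{m,k}\pmod{b+1}$ that is \emph{large enough}, meaning that $G_m(z-1)\ge2^{a_{k-1}}$ and, if $m\ge1$, $z\ge c^k_{m-1}$.
\item[(R2)] With $z=z^k_m$, $g'=G_m(z-1)$ and $g=G_m(z)$, the number $c^k_m$ is the least $c$ with $g'\le c$, $c+Q\le g$ and $W(a_m)\cap[G_{m+1}(c),G_{m+1}(c+Q))=\emptyset$ (and $c^k_m=0$ if there is none, which will not happen).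
\end{enumerate}
Finally $a_k=G_k(c^k_{k-1})=\min V^k_{k-1}$. The number in (R1) exists because $G_m$ is increasing. The kept levels form an initial segment of the levels, the new level $k-1$ is always renewed at stage $k$, and \eqref{eq:G} applies to all levels since $m\le b-1$. A level $m<k$ is renewed at a stage $k'>k$ exactly when $\kappa(k'-1)<m$. So its next renewal after stage $k$ is at stage $r_{m,k}+1$, or never if $r_{m,k}=b$.

\begin{example}\label{ex:levels}
Suppose program $0$ halts on input $0$ after two steps, so that $\kappa(3)=\kappa(\langle0,2\rangle)=0$, and $\kappa(y)=2y+1$ for the other $y\le5$. Stages $1,2,3$ create levels $0,1,2$ and keep the older ones; stage $4$ renews levels $1,2$ and creates level $3$; stages $5,6$ create levels $4,5$ and keep the older ones. Level $0$ is never renewed, and $r_{0,k}=b$. Level $1$ is created with expiry date $r_{1,2}=3$. At stage $4$ it moves to the right inside $V^1_0$ and records $r_{1,4}$, which is nonstandard because $\kappa$ takes the value $0$ only once on $\omega$; this window is final. The values $0$ and $1$ have both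 been taken, so $r_{2,4}$ is nonstandard as well. But $r_{3,4}$ is standard exactly if $\kappa(y)=2$ for some standard $y\ge6$, that is, exactly if $1\in X'$. Whether a window is final is a question about the jump.
\end{example}

\begin{lemma}\label{lem:inv}
The following hold in $N$ for $1\le k\le b$ and $m<k$.
\begin{enumerate}
\item[(i)] $V^k_m$ is a window for $a_m$, and $V^k_m\subseteq[G_m(z^k_m),G_m(z^k_m+1))$.
\item[(ii)] $c^k_m\ge2^{a_m}$; if $m$ is renewed at stage $k$, then $c^k_m\ge2^{a_{k-1}}$; and $a_k\ge2^{a_{k-1}}$.
\item[(iii)] If $m\ge1$, then $c^k_{m-1}\le z^k_m<c^k_{m-1}+k(b+3)$ and $V^k_m\subseteq V^k_{m-1}$.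
\item[(iv)] $a_k\in V^k_m$.
\item[(v)] $\operatorname{rem}(z^k_m,b+1)=r_{m,k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction in $N$ on $k$. By (ii) at earlier stages, $Q=a_0<\dots<a_{k-1}$.

(i) Kept levels inherit the statement. Let $m$ be renewed, with $z,g',g$ as in (R2), and put $a=a_{k-1}$, so that $a\ge a_m$, $a\ge Q$ and $g'\ge2^a\ge5$. By \eqref{eq:G}, $g=G_{m+1}(g')\ge2^{g'}$. Since $2^t\ge t^2+t$ for $t\ge5$,
\[
g-g'\ge g'^2\ge(2^a)^2\ge(a+1)^2\ge Q(a_m+1).
\]
So the $a_m+1$ blocks $[g'+tQ,g'+(t+1)Q)$, $t\le a_m$, lie in $[g',g)$. The intervals $[G_{m+1}(g'+tQ),G_{m+1}(g'+(t+1)Q))$ are pairwise disjoint and $|W(a_m)|\le a_m$, so one of them misses $W(a_m)$. Thus a number $c$ as in (R2) exists. The inclusion follows from $g'\le c$, $c+Q\le g$ and the equations $G_{m+1}(g')=G_m(z)$, $G_{m+1}(g)=G_m(z+1)$, which are instances of \eqref{eq:G}.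

(ii) For a renewed level, $c^k_m\ge g'\ge2^{a_{k-1}}\ge2^{a_m}$. Kept levels inherit $c^k_m\ge2^{a_m}$. Since level $k-1$ is renewed, $a_k=G_k(c^k_{k-1})\ge c^k_{k-1}\ge2^{a_{k-1}}$.

(iii) Put $c=c^k_{m-1}$, so that $V^k_{m-1}=[G_m(c),G_m(c+Q))$. The inequalities give $c\le z^k_m$ and $z^k_m+1\le c+Q$, so the inclusion follows from them and (i). If $m$ is kept, then $m-1$ is kept and the inequalities are inherited. Let $m$ be renewed. Then $c\le z^k_m$ by (R1). For the upper bound note that if all $z\ge z_0\ge1$ are large enough, then $z^k_m\le z_0+b$, since $z_0,\dots,z_0+b$ represent all residues modulo $b+1$.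

Suppose $m-1$ is renewed at stage $k$. For $z\ge c+1$ we have $G_m(z-1)\ge G_m(c)\ge c\ge2^{a_{k-1}}$ by (ii), so $z^k_m\le c+1+b<c+k(b+3)$.

Suppose $m-1$ is kept, so $c=c^{k-1}_{m-1}$. We find $y$ with
\[
c\le y<c+(k-1)(b+3),\qquad a_{k-1}<G_m(y+1).
\]
If $m=k-1$, take $y=c$: here $k-1\ge1$, and $a_{k-1}=G_{k-1}(c^{k-1}_{k-2})=G_m(c)$. If $m<k-1$, take $y=z^{k-1}_m$ and use (iii), (iv) and (i) at stage $k-1$. In both cases $2^{a_{k-1}}\le G_{m+1}(a_{k-1})\le G_{m+1}(G_m(y+1))=G_m(y+2)$. So all $z\ge y+3$ are large enough, and $z^k_m\le y+3+b<c+k(b+3)$.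

(iv) $a_k=\min V^k_{k-1}$, and $V^k_{k-1}\subseteq\dots\subseteq V^k_m$ by (iii).

(v) For a renewed level use (R1) and $r_{m,k}\le b$. For a kept level $\kappa(k-1)\ge m$, so the statement is inherited by \eqref{eq:r}.
\end{proof}

\section{The cut}\label{sec:cut}

Let $M=\sup_{k\in\omega}a_k$. By Lemma~\ref{lem:inv}(ii) the sequence $(a_k)_{k\le b}$ is strictly increasing and $M$ is closed under $x\mapsto2^x$. The cut is proper, and $b<a_0\in M$.

\subsection{Final windows and $\Sigma_1$ induction}

Let $m\in\omega$. By Lemma~\ref{lem:kappa}(a), only finitely many standard $y$ have $\kappa(y)<m$, so there is a standard $s_m\ge m+1$ with $\kappa(y)\ge m$ for all standard $y\ge s_m$. Every standard stage $k>s_m$ keeps level $m$, because $m<s_m\le k-1$ and $\kappa(k-1)\ge m$; and $r_{m,k}=r_{m,k-1}$ by \eqref{eq:r}. So $V^k_m,z^k_m,c^k_m,r_{m,k}$ are constant for standard $k\ge s_m$. Call the values $V_m=[L_m,R_m)$, $z_m$, $c_m$, $r_m$; thus $L_m=G_{m+1}(c_m)$.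

\begin{lemma}\label{lem:final}
Let $m\in\omega$.
\begin{enumerate}
\item[(a)] $M$ ends in $V_m$, which is a window for $a_m$.
\item[(b)] $G_m(z_m)\in M$ and $G_m(z_m+1)\notin M$; in particular $z_m\in M$.
\item[(c)] $c_m\ge2^{a_m}$, and $z_m\ge2^{a_{m-1}}$ if $m\ge1$.
\item[(d)] $r_m$ is nonstandard, and $\operatorname{rem}(z_m,b+1)=r_m$.
\item[(e)] For every nonstandard $x\le b$ there is $m'\in\omega$ with $r_{m'}\le x$.
\end{enumerate}
\end{lemma}

\begin{proof}
Items (i)--(v) refer to Lemma~\ref{lem:inv}. (a) By (iv), $L_m\le a_k<R_m$ for all standard $k\ge s_m$, so $L_m\in M$ and $R_m\notin M$; the rest is (i). (b) By (i), $G_m(z_m)\le L_m$ and $G_m(z_m+1)\ge R_m$. (c) Apply (ii) and (iii) at a standard stage beyond $s_m$ and $s_{m-1}$: $z_m\ge c_{m-1}\ge2^{a_{m-1}}$. (d) If $r_m=r_{m,s_m}$ were standard, then $r_m\ne b$, so $r_m\ge s_m$ and $\kappa(r_m)<m$, contrary to the choice of $s_m$. The equation is (v). (e) By Lemma~\ref{lem:kappa}(b) take a nonstandard $y<x$ with $\kappa(y)\in\omega$, and let $m'=\kappa(y)+1$. Then $s_{m'}\le y<b$ and $\kappa(y)<m'$, so $r_{m'}=r_{m',s_{m'}}\le y$.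
\end{proof}

By Lemma~\ref{lem:final}(a), $W(a_m)\cap M\subseteq[0,L_m)$ with $L_m\in M$ for all $m\in\omega$, so $M\models\mathrm{I}\Sigma_1$ by Lemma~\ref{lem:window}.

\subsection{Failure of $\Sigma_2$ collection}

First we check that $M$ recognizes the numbers $z_m$ and nothing else.

\begin{lemma}\label{lem:recognize}
Let $m\le b$ and $z\in M$. Then $G_m(z)\in M$ and $G_m(z+1)\notin M$ hold together if and only if $m\in\omega$ and $z=z_m$.
\end{lemma}

\begin{proof}
Let $m\in\omega$. By Lemma~\ref{lem:final}(b) the condition holds for $z=z_m$. If $z<z_m$ then $G_m(z+1)\le G_m(z_m)\in M$, and if $z>z_m$ then $G_m(z)\ge G_m(z_m+1)\notin M$. Now let $m$ be nonstandard, and choose $i\in\omega$ with $z+1\le a_i$. Then $z+1\le c_i$ by Lemma~\ref{lem:final}(c), and $i+1\le m$, so $G_m(z+1)\le G_{i+1}(z+1)\le G_{i+1}(c_i)=L_i\in M$.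
\end{proof}

Let $\chi(x,z)$ be the formula
\[
\exists m\,\exists\beta\,\exists v\,\forall v'\,\bigl[\,m\le b\wedge\beta+m=b+3\wedge\delta_A(\beta,z,v)\wedge\neg\delta_A(\beta,z+1,v')\wedge\rho(x,m,z)\,\bigr],
\]
where $\rho(x,m,z)$ is ``$x=m$ or $\operatorname{rem}(z,b+1)\le x$'', and the second alternative is written as $\exists t\le z\,\exists r\le x\,(r\le b\wedge z=t(b+1)+r)$. The matrix is $\Delta_0$, so $\chi$ is $\Sigma_2$ with the number parameter $b$. It says that for some $m\le b$, $A_{b+3-m}(z){\downarrow}$ holds, $A_{b+3-m}(z+1){\downarrow}$ fails, and $\rho(x,m,z)$ holds. By Lemmas~\ref{lem:conv}, \ref{lem:recognize} and~\ref{lem:final}(d), for $x,z\in M$,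
\begin{equation}\label{eq:chi}
M\models\chi(x,z)\iff\text{there is $m\in\omega$ with $z=z_m$ and ($x=m$ or $r_m\le x$).}
\end{equation}

\emph{Every $x\le b$ has a witness.} For standard $x$ take $m=x$ and $z=z_x$. For nonstandard $x\le b$ take $m\in\omega$ with $r_m\le x$ by Lemma~\ref{lem:final}(e), and $z=z_m$.

\emph{The witnesses cannot be bounded in $M$.} Let $x$ be standard. Since every $r_m$ is nonstandard, $r_m\le x$ is impossible, so by \eqref{eq:chi} the only witness for $x$ is $z_x$. By Lemma~\ref{lem:final}(c), $z_x\ge2^{a_{x-1}}$ for $x\ge1$, and these numbers are cofinal in $M$.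

So the instance of $\mathrm{B}\Sigma_2$ for $\chi$ and $u=b+1$ fails in $M$. This completes the proof of Proposition~\ref{prop:main}.

\begin{remark}
The recursion, $\mathrm{I}\Sigma_1$ and the cofinality of the $z_m$ use only Lemma~\ref{lem:kappa}(a), which holds for every $X\in\mathrm{SSy}(N)$. The hypothesis $X'\notin\mathrm{SSy}(N)$ enters through Lemma~\ref{lem:final}(e) alone. If $\mathrm{SSy}(N)$ is closed under the jump, the construction still yields a model of $\mathrm{I}\Sigma_1$; by Corollary~\ref{cor:jump} it satisfies $\mathrm{B}\Sigma_2$, so some nonstandard $x\le b$ lies below all the $r_m$ and has no witness for $\chi$.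
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{lemma}\label{lem:scott}
There is a countable Scott set $\mathcal X$ with $\emptyset'\notin\mathcal X$ and $(\omega,\mathcal X)\models\mathrm{RT}^2_k$ for all $k\in\omega$.
\end{lemma}

\begin{proof}
Let $C=\emptyset'$. We build $Z_0\le_TZ_1\le_T\cdots$ with $C\not\le_TZ_n$, starting from $Z_0=\emptyset$. Write $n=\langle j,2e+t\rangle$ with $t\in\{0,1\}$; then $j\le n$, so $\Phi_e^{Z_j}$, if total, is computable from $Z_n$. If $t=0$ and $\Phi_e^{Z_j}$ is a coloring $[\omega]^2\to2$, take by (F2) an infinite homogeneous $H$ with $C\not\le_TZ_n\oplus H$ and let $Z_{n+1}=Z_n\oplus H$. If $t=1$ and $\Phi_e^{Z_j}$ is the characteristic function of an infinite binary tree, take by (F3) a path $P$ with $C\not\le_TZ_n\oplus P$ and let $Z_{n+1}=Z_n\oplus P$. Otherwise let $Z_{n+1}=Z_n$.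

Let $\mathcal X=\{Y:Y\le_TZ_n\text{ for some }n\}$. It is countable, it omits $C$, and it is a Turing ideal because the $Z_n$ increase. Every $2$-coloring of pairs and every infinite binary tree in $\mathcal X$ equals $\Phi_e^{Z_j}$ for some $j,e$ and was treated at step $\langle j,2e\rangle$ or $\langle j,2e+1\rangle$. So $\mathcal X$ is a Scott set satisfying $\mathrm{RT}^2_2$.

For $k\le1$ there is nothing to prove. Assume $\mathrm{RT}^2_k$ with $k\ge2$, and let $c:[\omega]^2\to k+1$ be in $\mathcal X$. Take an infinite $H\in\mathcal X$ homogeneous for $\min(c,k-1)$. If the color is below $k-1$, then $H$ is homogeneous for $c$. Otherwise let $h_0<h_1<\cdots$ enumerate $H$. The $2$-coloring $c(h_i,h_j)-(k-1)$ of pairs $i<j$ is computable from $c\oplus H$, so it has an infinite homogeneous set $I\in\mathcal X$, and $\{h_i:i\in I\}\in\mathcal X$ is homogeneous for $c$.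
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal X$ be as in Lemma~\ref{lem:scott}, and by (F1) let $N\models\mathrm{PA}$ be nonstandard with $\mathrm{SSy}(N)=\mathcal X$. Proposition~\ref{prop:main} with $X=\emptyset$ gives a cut $M=\sup_{k\in\omega}a_k$ satisfying $\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$. The model $(M,\mathrm{Cod}(N/M))$ satisfies $\mathrm{RCA}^*_0+\mathrm{WKL}$ by Lemma~\ref{lem:cod}, and $\mathrm{RT}^2_k$ for all $k\in\omega$ by Lemma~\ref{lem:ramsey}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]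
Let $n\ge3$. Over $\mathrm{RCA}^*_0$, $\mathrm{RT}^n_k$ implies $\mathrm{RT}^3_2$: given a $2$-coloring of triples, color an $n$-element set by the color of its three least elements. An unbounded set $H$ homogeneous for the new coloring is homogeneous for the old one, because every triple from $H$ extends to an $n$-element subset of $H$ by adding $n-3$ larger elements. Proposition~\ref{prop:triples} then gives $\mathrm{B}\Sigma_2$. For $n=2$ the claim is Theorem~\ref{thm:A}. For $n=1$ it follows from Theorem~\ref{thm:A} because $\mathrm{RT}^2_k$ implies $\mathrm{RT}^1_k$: color a pair by the color of its smaller element, and note that every element of an unbounded homogeneous set $H$ is the smaller element of a pair from $H$.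
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If (1) holds, there is $X\in\mathrm{SSy}(N)$ with $X'\notin\mathrm{SSy}(N)$, and Proposition~\ref{prop:main} gives (2) with $e=b$. If (1) fails, then (2) fails by Corollary~\ref{cor:jump}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Jockusch and Soare, Trans. AMS 173 (1972).

\bibitem{Kaye}
Kaye, \emph{Models of Peano Arithmetic}.

\bibitem{KKY}
Leszek Aleksander Ko{\l}odziejczyk, Katarzyna W. Kowalik, Keita Yokoyama, \emph{How strong is Ramsey's theorem if infinity can be weak?}, arXiv:2011.02550 (2020).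

\bibitem{Scott}
Scott, 1962.

\bibitem{SS}
Seetapun and Slaman, Notre Dame J. Formal Logic 36 (1995).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic} (SOSOA).

\bibitem{SiSm}
Simpson and Smith, 1986.

\end{thebibliography}
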